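# A continuum of uncountable wild rank

Fix $n\ge 1$. Call a point of a space wild if there are arbitrarily small essential $n$-spheres based at it. Throw away all points that are not wild, look at the subspace that remains, and ask again which of its points are wild in it. Repeat, transfinitely, until nothing changes. For a compact metrizable space, can the number of rounds be uncountable? The question is posed in Jeremy Brazas, Atish Mitra, "Transfinitely iterated wild sets", arXiv:2604.14929 (2026). The answer is yes, for every $n$. We begin with ranks up to $\omega$, where everything is easy, and then ask what changes at $\omega_1$.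

## 1. Wild points, and compacta of rank at most $\omega$

All spaces are metrizable. A **compactum** is a compact metrizable space; in the source of the problem this is called a continuum. A **Peano continuum** is a connected, locally path-connected compactum. A based map $f:(S^n,\ast)\to(M,x)$ is **essential** if it is not null-homotopic.

**Definition (wild set).** $\mathbf w_n(X)$ is the subspace of all $x\in X$ for which there is a sequence of essential based maps $f_k:(S^n,\ast)\to(X,x)$ converging to the constant map at $x$ in the compact-open topology.

Convergence to the constant map means that for each neighborhood $U$ of $x$ we have $f_k(S^n)\subset U$ for all large $k$. As $X$ is first countable, $x\in\mathbf w_n(X)$ if and only if every neighborhood of $x$ contains the image of an essential map $(S^n,\ast)\to(X,x)$. We write $\mathbf w=\mathbf w_n$. "Small maps at $x$ into $M$" means based maps $(S^n,\ast)\to(M,x)$ with image in a prescribed, sufficiently small neighborhood of $x$.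

**Definition (iterated wild sets, wild rank).** $\mathbf w^0(X)=X$, $\mathbf w^{\kappa+1}(X)=\mathbf w(\mathbf w^\kappa(X))$ with $\mathbf w^\kappa(X)$ carrying the subspace topology, and $\mathbf w^\kappa(X)=\bigcap_{\lambda<\kappa}\mathbf w^\lambda(X)$ for limit $\kappa$. The rank $\mathbf{wrk}_n(X)$ is the least $\kappa$ with $\mathbf w^{\kappa+1}(X)=\mathbf w^\kappa(X)$.

The sequence decreases, and once two consecutive terms agree it is constant. It stabilizes, because distinct steps remove distinct points. By induction on $\lambda$,
$$\mathbf w^{\kappa+\lambda}(X)=\mathbf w^\lambda(\mathbf w^\kappa(X)).\tag{1}$$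

Three facts about essential maps are used all the time.

* (E1) A based map $f:(S^n,\ast)\to(M,x)$ is null-homotopic iff it extends over $D^{n+1}$. A null-homotopy is a map on $S^n\times[0,1]$ that is constant on one end, so it gives a map on $D^{n+1}$. Conversely, from an extension $F$ we get the based homotopy $f_s(u)=F((1-s)u+s\ast)$. Hence essentiality is invariant under free homotopy.
* (E2) If $r:M\to A$ is a retraction, a map into $A$ is essential in $M$ iff it is essential in $A$: compose an extension over $D^{n+1}$ with $r$. In particular, if a copy $S$ of $S^n$ is a retract of $M$, then the inclusion $S\to M$ is essential, since the identity of $S^n$ is.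
* (E3) Let $\gamma$ be a path in $M$ from $x$ to $z$ and $g:(S^n,\ast)\to(M,z)$ essential. Take a small disc around $\ast\in S^n$, run $\gamma$ along its radii (center to $x$, boundary to $z$), and run $g$ on the rest of $S^n$ with the boundary of the disc collapsed. The resulting map is based at $x$, has image $\gamma\cup\operatorname{im}g$, and is freely homotopic to $g$ (shrink $\gamma$ to its end), hence essential. So a small path to a small essential sphere makes $x$ wild.

**Examples.** A point has $\mathbf w=\emptyset$, so its rank is $1$. The same holds for $S^n$: its points have small contractible neighborhoods. Let $\Sigma=\{v\in\mathbb R^{n+1}:|v-e|=1\}$ with $|e|=1$, a round sphere through $0$, and let $E_n=\bigcup_{k\ge0}2^{-k}\Sigma$ be the $n$-dimensional earring. Its spheres meet only at $0$. A point other than $0$ has small contractible neighborhoods. Each sphere is a retract (send the others to $0$), so $0$ is wild by (E2). Thus $\mathbf w(E_n)=\{0\}$, $\mathbf w^2(E_n)=\emptyset$, and the rank is $2$. Note that $\mathbf w$ is not monotone: $E_n$ lies in a ball $B$, but $\mathbf w(B)=\emptyset$. At each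 stage we must check essentiality in the space of that stage.

**Lemma 1 (path components do not interact).** If $P$ is a union of path components of $A$, then $\mathbf w^\kappa(A)\cap P=\mathbf w^\kappa(P)$ for all $\kappa$, and this is a union of path components of $\mathbf w^\kappa(A)$.

*Proof.* Maps of $S^n$ or $D^{n+1}$ into $A$ that meet $P$ stay in $P$. So a map based in $P$ is essential in $A$ iff it is essential in $P$, and $\mathbf w(A)\cap P=\mathbf w(P)$. For any $\kappa$, a path in $\mathbf w^\kappa(A)\subset A$ that starts in $P$ stays in $P$. So $\mathbf w^\kappa(A)\cap P$ is a union of path components of $\mathbf w^\kappa(A)$. Now induct on $\kappa$. At a successor, apply the first statement to $\mathbf w^\kappa(A)$ and its subset $\mathbf w^\kappa(A)\cap P=\mathbf w^\kappa(P)$. At a limit, intersect. $\square$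

**Lemma 2 (every compactum is a wild set).** Every nonempty compactum $Y$ is homeomorphic to $\mathbf w(X)$ for some Peano continuum $X\supsetneq Y$ with $\dim X=\max(n,\dim Y)$. Moreover $\mathbf{wrk}_n(X)=1+\mathbf{wrk}_n(Y)$.

*Proof.* The plan is to hang over $Y$ a graph that converges to $Y$ and makes it locally path connected, with a small sphere at each vertex.

**Step 1. Construction.** Fix a metric $d$ on $Y$ of diameter $\le1$ and embed $Y$ isometrically in the Banach space $E=C(Y)$ by $y\mapsto d(y,\cdot)$. For $k\ge 0$ let $N_k\subset Y$ be a finite $2^{-k}$-net (every point of $Y$ is within $2^{-k}$ of it), with $|N_0|=1$. In $E\times\mathbb R\times\mathbb R^{n+1}$ with the maximum norm, call the $\mathbb R$-coordinate the height. Let $X$ be the union of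

* $Y\times0\times0$, identified with $Y$;
* all level-$k$ edges, $k\ge0$: the segments from $(u,2^{-k},0)$ to $(v,2^{-k-1},0)$ with $u\in N_k$, $v\in N_{k+1}$, $\|u-v\|\le3\cdot2^{-k}$;
* at each vertex $(u,2^{-k},0)$, $u\in N_k$, the sphere $(u,2^{-k},0)+2^{-k}(0,0,\Sigma)$.

**Step 2. $X$ is compact, and $X\setminus Y$ is a locally finite polyhedron.** There are finitely many edges and spheres of each level. All points of a level-$k$ edge starting at $(u,2^{-k},0)$, and of the sphere there, lie within $3\cdot2^{-k}$ of $u\in Y$. A sequence in $X$ therefore either has infinitely many terms in finitely many compact pieces, or has terms whose distance to $Y$ tends to $0$ along a subsequence; in both cases a subsequence converges in $X$. A finite union of segments is a graph. The spheres are pairwise disjoint, and each meets the segments only at its vertex, because segments have $\mathbb R^{n+1}$-coordinate $0$. The part of height $>2^{-k}$ lies in finitely many edges and spheres, and the part of height $0$ is $Y$. So $X\setminus Y$ is open and is a locally finite polyhedron of dimension $n$. By the countable closed sum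 theorem $\dim X=\max(n,\dim Y)$.

**Step 3. Short paths.** For $y\in Y$ choose $y_k\in N_k$ with $d(y,y_k)\le2^{-k}$; for one prescribed $k$ with $y\in N_k$ we may take $y_k=y$. Since $\|y_m-y_{m+1}\|\le 2^{-m}+2^{-m-1}\le3\cdot2^{-m}$, the edges from $(y_m,2^{-m},0)$ to $(y_{m+1},2^{-m-1},0)$, $m\ge k$, exist. A point on the $m$-th has $E$-coordinate within $2^{-m}$ of $y$ and height $\le2^{-m}$. So these edges together with $y$ form a path from $(y_k,2^{-k},0)$ down to $y$ inside the closed ball of radius $2^{-k}$ about $y$. Next, let $d(y,y')\le2^{-k}$. Then $\|y_k-y'_{k+1}\|\le2^{-k}+2^{-k}+2^{-k-1}\le3\cdot2^{-k}$. So we can go from $y$ up to $(y_k,2^{-k},0)$, along an edge to $(y'_{k+1},2^{-k-1},0)$, and down to $y'$. All of this stays within $2\cdot2^{-k}$ of $y$.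

**Step 4. $X$ is a Peano continuum.** A vertex $(v,2^{-k},0)$ of level $k\ge1$ has an edge to level $k-1$, since some $u\in N_{k-1}$ is within $2^{-(k-1)}$ of $v$. As $|N_0|=1$, all vertices are connected to one, and all other points are connected to vertices. So $X$ is path connected. It is clearly locally path connected off $Y$. Let $y\in Y$, $\delta\le\frac17$, and let $z\in X$ be within $\delta$ of $y$. If $z\notin Y$, then $z$ lies on a level-$k$ edge or a sphere at a level-$k$ vertex, with a vertex $(u,2^{-k},0)$ on that edge or sphere. Its height is $\ge2^{-k-1}$ and $\le\delta$, so $2^{-k}\le2\delta$. This piece, and the path of Step 3 from $(u,2^{-k},0)$ to $u$, lie within $3\cdot2^{-k}\le6\delta$ of $u$. So $d(u,y)\le7\delta$ and $z$ is joined to $u$ within $13\delta$ of $y$. If $z\in Y$ put $u=z$. With $k'$ such that $2^{-k'-1}<7\delta\le2^{-k'}$, Step 3 joins $y$ to $u$ within $2\cdot 2^{-k'}\le28\delta$ of $y$. So every point within $\delta$ of $y$ is joined to $y$ by a path within $28\delta$ of $y$. Hence path components of open sets are open, and $X$ is locally path connected.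

**Step 5. $\mathbf w(X)=Y$.** Points off $Y$ have arbitrarily small contractible neighborhoods, so they are not wild. Let $S$ be a sphere attached at a vertex $v$. The set $X\setminus(S\setminus\{v\})$ is closed; sending it to $v$ gives a retraction of $X$ onto $S$. So $S$ is essential. Each $y\in Y$ is joined by the path of Step 3 to the sphere at $(y_k,2^{-k},0)$, and path and sphere lie within $2\cdot2^{-k}$ of $y$. By (E3), $y$ is wild.

**Step 6. Rank.** By (1), $\mathbf w^{1+\kappa}(X)=\mathbf w^\kappa(Y)$ for all $\kappa$. Since $\mathbf w(X)\ne X$, the rank of $X$ is at least $1$, so it is $1+\mathbf{wrk}_n(Y)$. $\square$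

Start with a point $X_1$, of rank $1$, and let $X_{k+1}$ be the space of Lemma 2 with $\mathbf w(X_{k+1})=X_k$. Then $\mathbf{wrk}_n(X_k)=k$, $\mathbf w^{k-1}(X_k)$ is a point, and $\mathbf w^k(X_k)=\emptyset$. So all finite ranks occur. Now combine them.

**Proposition 3.** There is a compactum $R$ with $\mathbf{wrk}_n(R)=\omega$.

*Proof.* Embed $X_k$ in $\ell^2$ with diameter $\le2^{-k}$ and so that it contains $0$. In $\ell^2\times\mathbb R$ let $R=\{(0,0)\}\cup\bigcup_k X_k\times\{2^{-k}\}$, which is compact. Write $\infty=(0,0)$. On a path in $R$ the last coordinate is constant, so each $X_k$ and $\{\infty\}$ is a union of path components. By Lemma 1, $\mathbf w^\kappa(R)$ is the disjoint union of the $\mathbf w^\kappa(X_k)$ for $\kappa\ge1$, since $\mathbf w(\{\infty\})=\emptyset$. For $j<\omega$ the piece $X_{j+1}$ shows $\mathbf w^{j+1}(R)\ne\mathbf w^j(R)$. Also $\mathbf w^\omega(R)=\emptyset$. $\square$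

By Lemma 2 with $Y=R$ there is also a Peano continuum of rank $1+\omega=\omega$.

## 2. What changes at $\omega_1$

Both tools of Section 1 stop. Lemma 2 adds $1$ on the left, and $1+\kappa=\kappa$ for infinite $\kappa$. The construction of $R$ produces the supremum of countably many ranks, and we cannot use $\omega_1$ many pieces in this way: each piece is open, and a separable space has only countably many pairwise disjoint nonempty open sets.

One may even suspect that the answer is no, by the argument of Cantor and Bendixson:

**Lemma 4.** If $X$ is a compactum and every $\mathbf w^\kappa(X)$ is closed in $X$, then $\mathbf{wrk}_n(X)$ is countable.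

*Proof.* Let $\mathcal B$ be a countable base. For each $\kappa<\mathbf{wrk}_n(X)$ choose $U_\kappa\in\mathcal B$ that meets $\mathbf w^\kappa(X)$ and misses the closed set $\mathbf w^{\kappa+1}(X)$. If $\kappa<\lambda<\mathbf{wrk}_n(X)$, then $U_\lambda$ meets $\mathbf w^\lambda(X)\subset\mathbf w^{\kappa+1}(X)$, so $U_\lambda\neq U_\kappa$. Hence there are only countably many $\kappa$. $\square$

As a proof of "no" this stops exactly at closedness. In the space $R$ of Proposition 3, $\mathbf w(R)$ contains points of $X_k$ for all $k\ge2$. These converge to $\infty$, but $\infty\notin\mathbf w(R)$ because it is a path component by itself. So wild sets need not be closed, and the reason is Lemma 1: nearby path components do not see each other.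

Path components need not be open. So we look for a compact totally disconnected space of parameters and, over each parameter, a path-connected compactum, such that the ranks of the fibers are unbounded in $\omega_1$ and the total space is compact. The parameters will be the trees on $\omega$. This gives the first of the following theorems. Put
$$\rho_n=\sup\{\mathbf{wrk}_n(K):K\text{ compact metrizable}\}.$$
The supremum is over a set, since every compactum embeds in the Hilbert cube.

**Theorem A.** For every $n\ge1$ there is an $n$-dimensional compact metrizable space $Z$ with $\mathbf{wrk}_n(Z)=\omega_1$, and an $n$-dimensional Peano continuum $X$ with $\mathbf{wrk}_n(X)=\omega_1$.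

**Theorem B.** $\rho_n$ is attained, even by a Peano continuum, and $\rho_n<(2^{\aleph_0})^+$.

**Theorem C.** $\omega_1$ is not the maximum: for every $\alpha<\omega_1$ there is a Peano continuum of $\pi_n$-wild rank $\ge\omega_1\cdot\alpha+1$. Hence $\omega_1\cdot\omega_1\le\rho_n<(2^{\aleph_0})^+$.

Theorem A answers the question. Everything is in ZFC. The exact value of $\rho_n$ is not determined here; under CH the bound of Theorem B reads $\rho_n<\omega_2$.

## 3. Trees on $\omega$ and their derivatives

**Definition (tree, derivative).** A tree is a set $T\subset\omega^{<\omega}$ of finite sequences closed under initial segments, possibly empty. A tree is well-founded if it has no infinite branch, and ill-founded otherwise; $[T]\subset\omega^\omega$ is the set of infinite branches. The derivative is $T'=\{s\in T:\exists i\ s^\frown i\in T\}$, again a tree. Put $T^{(0)}=T$, $T^{(\kappa+1)}=(T^{(\kappa)})'$, with intersections at limits.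

For example, if $T=\{\emptyset,(0),(1),(0,0)\}$, then $T'=\{\emptyset,(0)\}$, $T''=\{\emptyset\}$, $T'''=\emptyset$. If $T$ consists of all finite sequences of zeros, then $T'=T$. A tree without $\emptyset$ is empty.

For $\alpha<\omega_1$ define $T_0=\{\emptyset\}$ and, for $\alpha>0$, $T_\alpha=\{\emptyset\}\cup\{i^\frown s:i\in\omega,\ s\in T_{\alpha_i}\}$, where $(\alpha_i)_{i\in\omega}$ enumerates the set $\alpha$ of smaller ordinals, with repetitions. So $T_1=\{\emptyset\}\cup\{(i):i\in\omega\}$.

**Lemma 5.** (a) For every tree $T$ there is $\kappa<\omega_1$ with $T^{(\kappa+1)}=T^{(\kappa)}$. If $T$ is well-founded, then $T^{(\kappa)}=\emptyset$ for some $\kappa<\omega_1$.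
(b) For $\alpha<\omega_1$ the tree $T_\alpha$ is well-founded, and $\emptyset\in T_\alpha^{(\kappa)}$ if and only if $\kappa\le\alpha$. Hence $T_\alpha^{(\alpha)}\ne\emptyset$ and $T_\alpha^{(\alpha+1)}=\emptyset$.

*Proof.* (a) If $T^{(\kappa)}\ne T^{(\kappa+1)}$ for all $\kappa<\omega_1$, points in the differences would be uncountably many elements of the countable set $T$. A nonempty tree $S$ with $S'=S$ has an infinite branch: start at $\emptyset$ and keep choosing children. So for well-founded $T$ the stable tree is empty.

(b) An infinite branch of $T_\alpha$ starting with $i$ gives an infinite branch of $T_{\alpha_i}$, so well-foundedness follows by induction on $\alpha$. The equivalence is clear for $\alpha=0$. Let $\alpha>0$. Whether $i^\frown s$ has a child depends only on the part of the tree above $i$. So, by induction on $\kappa$, $\{s:i^\frown s\in T_\alpha^{(\kappa)}\}=T_{\alpha_i}^{(\kappa)}$. By induction on $\alpha$: $\emptyset\in T_\alpha^{(\kappa+1)}$ iff $(i)\in T_\alpha^{(\kappa)}$ for some $i$, iff $\emptyset\in T_{\alpha_i}^{(\kappa)}$ for some $i$, iff $\kappa\le\alpha_i$ for some $i$, iff $\kappa<\alpha$,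 iff $\kappa+1\le\alpha$. For limit $\kappa$: $\emptyset\in T_\alpha^{(\kappa)}$ iff $\lambda\le\alpha$ for all $\lambda<\kappa$, iff $\kappa\le\alpha$. The case $\kappa=0$ is trivial. $\square$

Our task is now to turn trees into compacta $X_T$ in such a way that $\mathbf w(X_T)=X_{T'}$.

## 4. The universal tree of spheres

The wish is to have spheres for the nodes of $T$, such that all points of a sphere are wild exactly when its node has a child in $T$. So a child must contribute not one sphere but a null sequence of spheres attached at a dense set of points. This is why addresses carry two indices: $i$ names the child and $j$ the place of attachment.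

Let $\mathbb A=(\omega\times\omega)^{<\omega}$ (the addresses), and let $\pi:\mathbb A\to\omega^{<\omega}$ take first coordinates. Let $\Sigma$ be the sphere of Section 1, so $|v|\le2$ on $\Sigma$. Let $(d_j)_{j\in\omega}$ be a dense sequence of distinct points of $\Sigma\setminus\{0\}$. As $\Sigma$ has no isolated points, every tail of $(d_j)$ is dense in $\Sigma$. Put
$$r_\emptyset=1,\qquad r_{a^\frown(i,j)}=4^{-(i+j+1)}r_a .$$
For each $\varepsilon>0$ only finitely many $a$ have $r_a\ge\varepsilon$: $r_a$ is $4^{-N}$, where $N$ is the sum of the numbers $i+j+1$ over the entries of $a$, and only finitely many $a$ have a given $N$.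

Let $H=\bigoplus_{a\in\mathbb A}\mathbb R^{n+1}_a$ be the $\ell^2$-sum of copies of $\mathbb R^{n+1}$, with coordinates $x\mapsto x_a$. Define
$$v_\emptyset=0,\qquad v_{a^\frown(i,j)}=v_a+r_ad_j\ (d_j\text{ in coordinate }a),\qquad S_a=v_a+r_a\Sigma_a,$$
where $\Sigma_a\subset\mathbb R^{n+1}_a$ is a copy of $\Sigma$. So $S_{a^\frown(i,j)}$ is attached to $S_a$ at the point $v_{a^\frown(i,j)}\in S_a$, and it points in a new direction. For $\beta\in(\omega\times\omega)^\omega$ let $v_\beta=\lim_m v_{\beta|m}$, an "end"; the limit exists since $|v_{\beta|m+1}-v_{\beta|m}|\le2r_{\beta|m}\le 2\cdot4^{-m}$. Let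
$$\mathfrak X=\bigcup_{a\in\mathbb A}S_a\cup\{v_\beta:\beta\in(\omega\times\omega)^\omega\}.$$

**Lemma 6 (supports).** Let $\operatorname{supp}x=\{a:x_a\ne0\}$. For $x\in\mathfrak X$ exactly one of the following holds.

* $\operatorname{supp}x=\emptyset$ and $x=v_\emptyset$.
* $\operatorname{supp}x$ is the set of all initial segments of some $b\in\mathbb A$, including $b$, and $x\in S_b\setminus\{v_b\}$.
* $\operatorname{supp}x=\{\beta|m:m\in\omega\}$ and $x=v_\beta$.

If $x\in S_c$, then $\operatorname{supp}x$ consists of initial segments of $c$. For all $x\in\mathfrak X$ and $a\in\mathbb A$ we have $x_a\in r_a\Sigma_a$.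

*Proof.* The coordinate of $v_b$ at a proper initial segment $c$ of $b$ is $r_cd_j\ne0$, where $c^\frown(i,j)$ is the next initial segment of $b$; all other coordinates are $0$. A point of $S_b\setminus\{v_b\}$ has in addition a nonzero coordinate in $r_b\Sigma_b$ at $b$. If $x=v_b$ and $b\ne\emptyset$, let $c$ be the parent of $b$; then $x\in S_c$ and $x\ne v_c$, so the second case holds with $c$ in place of $b$. The statement for ends follows by taking limits of coordinates. The supports in the three cases are different, and they determine $b$ and $\beta$. All coordinates that occur are in $r_a\Sigma_a$, because $0,d_j\in\Sigma$. $\square$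

For a tree $T$ let $\tilde T=\pi^{-1}(T)$, which is closed under initial segments. Put $X_\emptyset=\emptyset$ and, for $T\neq\emptyset$,
$$X_T=\{x\in\mathfrak X:\operatorname{supp}x\subset\tilde T\}=\bigcup_{a\in\tilde T}S_a\cup\{v_\beta:\beta|m\in\tilde T\ \forall m\}.\tag{2}$$
The second equality is Lemma 6. If $x\in S_a$ with $a\in\tilde T$, then $\operatorname{supp}x$ consists of initial segments of $a$, and ends are clear. Conversely, a point with support in $\tilde T$ is $v_\emptyset\in S_\emptyset$, or lies in $S_b$ with $b\in\operatorname{supp}x\subset\tilde T$, or is an end of the stated kind.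

For a decreasing family of trees
$$X_{\bigcap T_\lambda}=\bigcap X_{T_\lambda}.\tag{3}$$
If all $T_\lambda$ are nonempty, they contain $\emptyset$, so their intersection is nonempty and (3) is read off from (2). If one is empty, both sides are empty.

**Examples.** $X_{\{\emptyset\}}=S_\emptyset$. For $T=\{\emptyset,(0)\}$, $X_T$ is the sphere $S_\emptyset$ with a null sequence of spheres attached at the dense set of points $d_j$.

**Retractions.** By Lemma 6, $\rho_a(x)=v_a+x_a$ is a continuous map $\mathfrak X\to S_a$. It is the identity on $S_a$, since $v_a$ has coordinate $0$ at $a$. So by (E2):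
$$\text{if }S_a\subset M\subset\mathfrak X,\text{ the inclusion }S_a\to M\text{ is essential.}\tag{4}$$

**Connectivity.** For $T\ne\emptyset$, $X_T$ is path connected. A sphere $S_a$, $a\ne\emptyset$, meets the sphere of its parent. An end $v_\beta\in X_T$ is joined to $v_{\beta|m}$ by arcs in $S_{\beta|k}$ from $v_{\beta|k}$ to $v_{\beta|k+1}$, $k\ge m$. The diameter of $S_{\beta|k}$ is $2r_{\beta|k}\le2\cdot4^{-(k-m)}r_{\beta|m}$, so
$$v_\beta\text{ and }v_{\beta|m}\text{ are joined in }X_T\text{ by a path of diameter at most }6r_{\beta|m}.\tag{5}$$

## 5. Compactness and dimension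

**Lemma 7.** $\mathfrak X$ is compact and $\dim\mathfrak X\le n$.

*Proof.* For finite $F\subset\mathbb A$ closed under initial segments with $\emptyset\in F$, let $p_F(x)=\sum_{a\in F}x_a$, the projection to the coordinates in $F$, and let $K_F=\bigcup_{a\in F}S_a$. The set $K_F$ is compact and contained in $\mathfrak X$.

**Step 1. $p_F(\mathfrak X)\subset K_F$.** Let $x\in S_b$ and let $c$ be the longest initial segment of $b$ in $F$. If $c=b$, then $p_F(x)=x\in K_F$. Otherwise $c^\frown(i,j)$ is an initial segment of $b$ for some $(i,j)$, and $p_F(x)=v_c+r_cd_j\in S_c$. For an end $v_\beta$ let $\beta|m$ be the longest initial segment of $\beta$ in $F$; then $p_F(v_\beta)=v_{\beta|m+1}\in S_{\beta|m}$.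

**Step 2. If $x\in H$ and $p_F(x)\in K_F$ for all such $F$, then $x\in\mathfrak X$.** The set $F\cap\operatorname{supp}x=\operatorname{supp}p_F(x)$ is a chain closed under initial segments, by Lemma 6. Taking for $F$ the initial segments of one or two elements of $\operatorname{supp}x$, we see that $\operatorname{supp}x$ itself is a chain closed under initial segments. If it is finite, take $F=\operatorname{supp}x\cup\{\emptyset\}$; then $x=p_F(x)\in K_F$. If it is infinite, it is $\{\beta|m:m\in\omega\}$ for some $\beta$. Let $F=\{\beta|i:i\le m\}$. The point $p_F(x)\in K_F$ has support $F$, so by Lemma 6 it lies in $S_{\beta|m}\setminus\{v_{\beta|m}\}$. Hence its coordinates at $\beta|i$, $i<m$, are those of $v_{\beta|m}$, that is, those of $v_\beta$. As $m$ is arbitrary, $x=v_\beta$.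

**Step 3. Compactness.** By Steps 1 and 2, $\mathfrak X=\bigcap_Fp_F^{-1}(K_F)$ is closed in the complete space $H$. Let $0<\varepsilon\le1$ and $F=\{a:r_a\ge\varepsilon\}$, a finite set closed under initial segments with $\emptyset\in F$. For $x\in\mathfrak X$ the nonzero coordinates $x_a$ with $a\notin F$ lie on a chain, and $|x_a|\le2r_a$. The first of these $r_a$ is $<\varepsilon$, and each next one is at most a quarter of the one before. So
$$|x-p_F(x)|<2\varepsilon\left(1+\tfrac14+\tfrac1{16}+\cdots\right)<3\varepsilon.\tag{6}$$
As $K_F$ is compact, $\mathfrak X$ is totally bounded. Hence it is compact.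

**Step 4. Dimension.** $K_F$ is a finite union of $n$-spheres, so it has dimension $n$ and has open covers of arbitrarily small mesh $\eta$ in which each point is in at most $n+1$ members. By (6) their preimages under $p_F:\mathfrak X\to K_F$ are open covers of $\mathfrak X$ of mesh at most $6\varepsilon+\eta$ with the same property. So $\dim\mathfrak X\le n$. $\square$

Let $\mathcal T\subset2^{\omega^{<\omega}}$ be the set of nonempty trees. It is given by the clopen conditions $\emptyset\in T$ and ($s\in T\Rightarrow s|m\in T$), so it is closed. Thus $\mathcal T$ is compact, metrizable and totally disconnected. Put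
$$Z=\{(T,x):T\in\mathcal T,\ x\in X_T\}\subset\mathcal T\times\mathfrak X.$$

**Lemma 8.** $Z$ is compact and $\dim Z=n$. In particular every $X_T$ is compact.

*Proof.* The complement of $Z$ in $\mathcal T\times\mathfrak X$ is $\bigcup_{a\in\mathbb A}\{(T,x):\pi(a)\notin T,\ x_a\ne0\}$, by the first description in (2), and this is open. So $Z$ is compact. Furthermore $\dim Z\le\dim\mathcal T+\dim\mathfrak X\le n$ by the product theorem for compacta. As $S^n$ embeds in $Z$, equality holds. $\square$

## 6. The wild set of $X_T$ is $X_{T'}$

**Lemma 9.** For every tree $T$, $\mathbf w(X_T)=X_{T'}$. Consequently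
$$\mathbf w^\kappa(X_T)=X_{T^{(\kappa)}}\quad\text{for all }\kappa.\tag{7}$$

*Proof.* The case $T=\emptyset$ is trivial; let $T\ne\emptyset$.

**Step 1. Points of $X_{T'}$ are wild.** Let $x\in X_{T'}\subset X_T$ be no end. Then $x\in S_a$ for some $a$ with $\pi(a)\in T'$, so $\pi(a)^\frown i\in T$ for some $i$. Since tails of $(d_j)$ are dense, there are arbitrarily large $j$ with $v_{a^\frown(i,j)}=v_a+r_ad_j$ arbitrarily close to $x$. Take a short arc in $S_a$ from $x$ to that point, followed by the sphere $S_{a^\frown(i,j)}$ of radius $4^{-(i+j+1)}r_a$. This sphere lies in $X_T$ because $\pi(a^\frown(i,j))=\pi(a)^\frown i\in T$, and it is essential there by (4). So $x\in\mathbf w(X_T)$ by (E3). An end $v_\beta\in X_T$ is joined by the small paths of (5) in $X_T$ to the small essential spheres $S_{\beta|m}\subset X_T$, so it is wild.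

**Step 2. Other points are not wild.** If $T'=\emptyset$, then $T=\{\emptyset\}$ and $X_T=S_\emptyset$ has no wild points. Let $T'\ne\emptyset$ and $x\in X_T\setminus X_{T'}$. By (2) there is $a\in\operatorname{supp}x$ with $\pi(a)\in T\setminus T'$. The set $V=\{y\in X_T:y_a\ne0\}$ is an open neighborhood of $x$ in $X_T$. If $y\in V$, then $a\in\operatorname{supp}y\subset\tilde T$, and no proper extension of $a$ lies in $\tilde T$, because $\pi(a)$ has no child in $T$. So $a$ is the longest element of $\operatorname{supp}y$, and $y\in S_a\setminus\{v_a\}$ by Lemma 6. Conversely $S_a\setminus\{v_a\}\subset V$. Thus $V$ is an open $n$-cell, and $x$ is not wild.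

**Step 3. Iteration.** (7) follows by induction on $\kappa$: successors by the first statement, limits by (3). $\square$

For a single $T$ the sets in (7) are all closed, so Lemma 4 applies and $X_T$ has countable rank. This agrees with Lemma 5(a).

## 7. All trees at once: proof of Theorem A

$\mathcal T$ is totally disconnected and each $X_T$ is path connected, so the fibers $\{T\}\times X_T$ are the path components of $Z$. By Lemma 1 and (7),
$$\mathbf w^\kappa(Z)=\bigcup_{T\in\mathcal T}\{T\}\times X_{T^{(\kappa)}}.$$
Let $\kappa<\omega_1$. The fiber over $T_\kappa$ is nonempty at stage $\kappa$ and empty at stage $\kappa+1$, by Lemma 5(b). So $\mathbf w^{\kappa+1}(Z)\ne\mathbf w^\kappa(Z)$. On the other hand, each $T^{(\kappa)}$ stabilizes at a countable stage, by Lemma 5(a). So $T^{(\omega_1+1)}=T^{(\omega_1)}$ for all $T$ and $\mathbf w^{\omega_1+1}(Z)=\mathbf w^{\omega_1}(Z)$. Hence $\mathbf{wrk}_n(Z)=\omega_1$, and $\dim Z=n$ by Lemma 8. Lemma 2 with $Y=Z$ gives a Peano continuum of dimension $\max(n,n)=n$ and rank $1+\omega_1=\omega_1$. $\blacksquare$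

## 8. One compactum containing all compacta: proof of Theorem B

The same device, with all compacta in place of the $X_T$, shows that a largest rank exists. Let $Q$ be the Hilbert cube. The hyperspace of nonempty compact subsets of $Q$ is compact and metrizable, so there is a continuous surjection $\varphi$ from the Cantor set $C$ onto it. Then $U=\{(c,x)\in C\times Q:x\in\varphi(c)\}$ is closed, hence a compactum. As $C$ is totally disconnected, each fiber $\{c\}\times\varphi(c)$ is a union of path components of $U$. By Lemma 1, $\mathbf w^\kappa(U)=\bigcup_c\{c\}\times\mathbf w^\kappa(\varphi(c))$.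

Every nonempty compactum is homeomorphic to some $\varphi(c)$. So $\mathbf{wrk}_n(U)$ is the least $\kappa$ with $\mathbf w^{\kappa+1}(K)=\mathbf w^\kappa(K)$ for all compacta $K$. This equality holds for all $K$ if $\kappa=\rho_n$. It fails for some $K$ if $\kappa<\rho_n$, namely for one with $\mathbf{wrk}_n(K)>\kappa$. So $\mathbf{wrk}_n(U)=\rho_n$. By Theorem A, $\rho_n$ is infinite, and Lemma 2 gives a Peano continuum of rank $1+\rho_n=\rho_n$.

Choose $x_\kappa\in\mathbf w^\kappa(U)\setminus\mathbf w^{\kappa+1}(U)$ for each $\kappa<\rho_n$. These points are distinct, so $|\rho_n|\le|U|\le2^{\aleph_0}$ and $\rho_n<(2^{\aleph_0})^+$. $\blacksquare$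

## 9. Base points that end alone in their path component

To pass $\omega_1$ we want to build on top of a space that has already survived $\theta$ rounds. The right induction hypothesis concerns one point.

**Definition ($\theta$-space).** A pointed compactum $(K,x)$ is a $\theta$-space if $x\in\mathbf w^\theta(K)$ and the path component of $x$ in $\mathbf w^\theta(K)$ is $\{x\}$.

Then all maps of $S^n$ into $\mathbf w^\theta(K)$ based at $x$ are constant, so $x\notin\mathbf w^{\theta+1}(K)$ and $\mathbf{wrk}_n(K)\ge\theta+1$. A point is a $0$-space, and the earring $(E_n,0)$ is a $1$-space, as $\mathbf w(E_n)=\{0\}$.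

**Lemma 10 (limits).** If $\theta_0<\theta_1<\cdots$ has supremum $\theta$ and $(K_i,x_i)$ are $\theta_i$-spaces, then the wedge $V$ of the $K_i$ at the $x_i$, with diameters tending to $0$, is a $\theta$-space with base point $\star$.

*Proof.* $V$ is a compactum. There are retractions $V\to K_i$ sending the rest to $\star$, and $K_i\setminus\star$ is open in $V$. The ordinal $\theta$ is a limit.

**Step 1. The stages up to $\theta$.** We show by induction on $\kappa\le\theta$ that $\star\in\mathbf w^\kappa(V)$, and that $\mathbf w^\kappa(V)\cap K_i=\mathbf w^\kappa(K_i)$ whenever $\kappa\le\theta_i$. The case $0$ and limits are clear. Let $\kappa+1\le\theta$; then $\kappa+1<\theta$. If $\kappa\le\theta_i$, the retraction maps $\mathbf w^\kappa(V)$ into $\mathbf w^\kappa(K_i)$: it is the identity on $\mathbf w^\kappa(V)\cap K_i=\mathbf w^\kappa(K_i)$ and sends the rest to $\star\in\mathbf w^{\theta_i}(K_i)\subset\mathbf w^\kappa(K_i)$. So for maps into $\mathbf w^\kappa(K_i)$, being essential there and in $\mathbf w^\kappa(V)$ are equivalent, by (E2).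

Choose $i$ with $\kappa+1\le\theta_i$. Then $\star\in\mathbf w^{\kappa+1}(K_i)$, so there are small essential maps at $\star$ in $\mathbf w^\kappa(K_i)$. They are essential in $\mathbf w^\kappa(V)$, so $\star\in\mathbf w^{\kappa+1}(V)$. Now let $i$ be any index with $\kappa+1\le\theta_i$. For $y\in\mathbf w^\kappa(K_i)\setminus\star$, small maps at $y$ into $\mathbf w^\kappa(V)$ lie in $K_i\setminus\star$, hence in $\mathbf w^\kappa(K_i)$, and are essential in one iff in the other. The point $\star$ lies in both $\mathbf w^{\kappa+1}(V)$ and $\mathbf w^{\kappa+1}(K_i)$. So $\mathbf w^{\kappa+1}(V)\cap K_i=\mathbf w^{\kappa+1}(K_i)$.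

**Step 2. The path component.** Let $\gamma$ be a path in $\mathbf w^\theta(V)$ from $\star$. Its retraction to $K_i$ is a path in $(\mathbf w^{\theta_i}(V)\cap K_i)\cup\{\star\}=\mathbf w^{\theta_i}(K_i)$ from $\star$, hence constant. This holds for all $i$, so $\gamma$ is constant. $\square$

**Proposition 11.** If there is a $\theta$-space, there is a $(\theta+\omega_1)$-space.

**Theorem C follows from Proposition 11.** By induction on $\alpha<\omega_1$ there is an $\omega_1\cdot\alpha$-space: a point for $\alpha=0$, Proposition 11 at successors, and Lemma 10 at limits, with $\theta_i=\omega_1\cdot\alpha_i$ for a strictly increasing sequence $(\alpha_i)$ with supremum $\alpha$. It has rank $\ge\omega_1\cdot\alpha+1$. For $\alpha\ge1$, Lemma 2 turns it into a Peano continuum of rank $\ge1+\omega_1\cdot\alpha+1=\omega_1\cdot\alpha+1$. For $\alpha=0$ Theorem A suffices. The supremum of the $\omega_1\cdot\alpha+1$ is $\omega_1\cdot\omega_1$; with Theorem B this gives the bounds for $\rho_n$. $\blacksquare$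

It remains to prove Proposition 11. Look first at $\theta=0$. The natural attempt is to take $Z$ and identify all points $(T,v_\emptyset)$ to one point $\star$, giving a compactum $Z_\star$. The trees $T_\alpha$ should keep $\star$ wild through all countable stages, and at stage $\omega_1$ one would like nothing to be left near $\star$. This fails because of the ill-founded trees. Let $T=\omega^{<\omega}$, so $T'=T$ and $X_T=\mathfrak X$. Let $A\subset Z_\star$ be the image of $\{T\}\times\mathfrak X$. The map $(S,x)\mapsto x$ induces a retraction of $Z_\star$ onto $A\cong\mathfrak X$, and $\mathbf w(A)=A$ by Lemma 9. So if $A\subset\mathbf w^\kappa(Z_\star)$, then small essential maps in $A$ are essential in $\mathbf w^\kappa(Z_\star)$, and $A\subset\mathbf w^{\kappa+1}(Z_\star)$. Thus $A$ lies in all $\mathbf w^\kappa(Z_\star)$, and $\star$ never becomes a path component. Nor can we use well-founded trees only: they do not form a closed set, since the trees $\{s:|s|\le k\}$ are well-founded and converge to $\omega^{<\omega}$.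

So the ill-founded trees must stay, but their spheres must be killed. We multiply $X_T$ by a fan $\Lambda_T$ and, at the far end of the arms of the fan, collapse the factor $X_T$ to a point. The arms are to be built so that a far end can be reached by a path from the base point $p$ of $\Lambda_T$ exactly when $T$ has an infinite branch. If $T$ is ill-founded, spheres can be slid out along an arm and die. If $T$ is well-founded, the path component of $p$ in $\Lambda_T$ is contractible and never reaches the far ends, so the factor does no harm. A closed family of fans with this property exists, because topologist's sine curves are limits of arcs with finitely many oscillations: passable barriers converge to an impassable one.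

For the proof we need one more general fact.

**Lemma 12.** If $D$ is contractible, then $\mathbf w(A\times D)=\mathbf w(A)\times D$.

*Proof.* A map $(f_1,f_2)$ extends over $D^{n+1}$ iff $f_1$ does, since $f_2$ always does. If $(f_1,f_2)$ is small, so is $f_1$. If $f_1$ is small, so is $(f_1,\mathrm{const})$. $\square$

## 10. Attaching copies of $K$ to the tree of spheres

We now handle general $\theta$: we attach copies of $K$ densely to $X_T$, so that $X_T$ survives the first $\theta$ stages and then becomes a path component on which Lemma 9 takes over.

Let $(K,x)$ be a $\theta$-space, embedded in the unit ball of $\ell^2$ with $x=0$. In $H\oplus\bigoplus_{(a,j)\in\mathbb A\times\omega}\ell^2_{(a,j)}$ put $K_{a,j}=v_a+r_ad_j+r_a4^{-j}K$, with $K$ in coordinate $(a,j)$. Its base point is $v_a+r_ad_j\in S_a$. For $T\in\mathcal T$ let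
$$X_T(K)=X_T\cup\bigcup_{a\in\tilde T,\,j\in\omega}K_{a,j}.$$
If $K$ is a point ($\theta=0$), then $X_T(K)=X_T$. The map $y\mapsto v_a+r_ad_j+y_{(a,j)}$ is a retraction of $X_T(K)$ onto $K_{a,j}$ sending everything else to the base point of $K_{a,j}$. The set $K_{a,j}\setminus\{\text{base point}\}=\{y\in X_T(K):y_{(a,j)}\ne0\}$ is open in $X_T(K)$.

**Lemma 13.** (a) The set $\{(T,y):T\in\mathcal T,\ y\in X_T(K)\}$ is compact.
(b) For $\kappa\le\theta$: $\mathbf w^\kappa(X_T(K))=X_T\cup\bigcup_{a\in\tilde T,\,j}\mathbf w^\kappa(K_{a,j})$.
(c) $X_T$ is a path component of $\mathbf w^\theta(X_T(K))$, and $\mathbf w^{\theta+\kappa}(X_T(K))\cap X_T=X_{T^{(\kappa)}}$ for all $\kappa$.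
(d) If $0\notin\mathbf w^\kappa(X_T(K))$, every path from $0$ in $\mathbf w^\kappa(X_T(K))\cup\{0\}$ is constant.
(e) If $\kappa\le\theta+\alpha$ with $\alpha<\omega_1$, then $0\in\mathbf w^\kappa(X_{T_\alpha}(K))$. If $T$ is well-founded, then $0\notin\mathbf w^\kappa(X_T(K))$ for some $\kappa<\theta+\omega_1$.

*Proof.* (a) Take a sequence $(T_k,y_k)$; we may assume $T_k\to T$. If $y_k\in X_{T_k}$ for infinitely many $k$, use the compactness of $Z$. Otherwise let $y_k\in K_{a_k,j_k}$ with $a_k\in\tilde T_k$. If some pair $(a,j)$ occurs infinitely often, then $\pi(a)\in T_k$ for these $k$, so $a\in\tilde T$, and a subsequence converges in $K_{a,j}$. If not, pass to a subsequence with $r_{a_k}4^{-j_k}\to0$, which is possible since for each $\varepsilon>0$ only finitely many $(a,j)$ have $r_a4^{-j}\ge\varepsilon$. Then the distance from $y_k$ to the base point of $K_{a_k,j_k}$, which lies in $X_{T_k}$, tends to $0$, and compactness of $Z$ applies again.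

(b) Induct on $\kappa$. The case $\kappa=0$ is the definition. Limits are clear, since the $K_{a,j}$ meet each other and $X_T$ only in base points. Let $\kappa<\theta$ and let $M$ be the right side for $\kappa$. The base point of $K_{a,j}$ lies in $\mathbf w^\theta(K_{a,j})\subset\mathbf w^\kappa(K_{a,j})$, so $M\cap K_{a,j}=\mathbf w^\kappa(K_{a,j})$ and the retraction onto $K_{a,j}$ maps $M$ into $\mathbf w^\kappa(K_{a,j})$. For a point of $M\cap K_{a,j}$ other than the base point, small maps into $M$ lie in $\mathbf w^\kappa(K_{a,j})$ and, by (E2), are essential there iff in $M$. So such a point is in $\mathbf w(M)$ iff it is in $\mathbf w^{\kappa+1}(K_{a,j})$.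

Now let $y\in X_T$. There are arbitrarily short paths in $X_T$ from $y$ to base points of arbitrarily small $K_{a,j}$ with $a\in\tilde T$. If $y\in S_a$, $a\in\tilde T$, choose $j$ large with $v_a+r_ad_j$ close to $y$. If $y=v_\beta$, use $a=\beta|m$ with $m$ large and $j$ the second coordinate of $\beta(m)$; then the base point is $v_a+r_ad_j=v_{\beta|m+1}$, and (5) gives the path. That base point lies in $\mathbf w^{\kappa+1}(K_{a,j})$, because $\kappa+1\le\theta$. So there are small essential maps at it in $\mathbf w^\kappa(K_{a,j})$, and these are essential in $M$. By (E3), $y\in\mathbf w(M)$.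

(c) Consider a path in $\mathbf w^\theta(X_T(K))$ from a point of $X_T$. Retracted to $K_{a,j}$ it is, by (b), a path in $\mathbf w^\theta(K_{a,j})$ from the base point, hence constant, as $K$ is a $\theta$-space. This holds for all $(a,j)$, so the path stays in $X_T$. As $X_T\subset\mathbf w^\theta(X_T(K))$ is path connected, it is a path component. By (1), Lemma 1 and (7), $\mathbf w^{\theta+\kappa}(X_T(K))\cap X_T=\mathbf w^\kappa(X_T)=X_{T^{(\kappa)}}$.

The point $0=v_\emptyset$ lies in $X_S$ iff $S\ne\emptyset$. This is used in (d) and (e).

(d) By (b), $0\in\mathbf w^\kappa(X_T(K))$ for $\kappa\le\theta$. So $\kappa=\theta+\kappa'$, and $T^{(\kappa')}=\emptyset$ by (c). The path lies in $\mathbf w^\theta(X_T(K))$ and starts in $X_T$, so it stays in $X_T$ by (c). But $\mathbf w^\kappa(X_T(K))\cap X_T=X_\emptyset=\emptyset$. So the path is constantly $0$.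

(e) As $T_\alpha^{(\alpha)}\ne\emptyset$, (c) gives $0\in\mathbf w^{\theta+\alpha}(X_{T_\alpha}(K))\subset\mathbf w^\kappa(X_{T_\alpha}(K))$. If $T$ is well-founded, then $T^{(\kappa')}=\emptyset$ for some $\kappa'<\omega_1$, and $\kappa=\theta+\kappa'$ will do by (c). $\square$

## 11. Fans that detect infinite branches

Let $\omega+1$ be the one-point compactification of $\omega$, with point $\infty$, and let $\iota:(\omega+1)^\omega\to[1,2]$ be an embedding, which exists since $(\omega+1)^\omega$ is a compact metrizable zero-dimensional space.

**Barriers.** Let $\psi:[0,\frac12)\to[0,1]$ be the function with $\psi(\frac12-2^{-k-1})\in\{0,1\}$ congruent to $k$ modulo $2$ for $k\ge0$, and linear in between. So $\psi(0)=0$, $\psi(\frac14)=1$, $\psi(\frac38)=0$, and so on. For $i<\omega$ let $G_i$ be the graph over $[0,1]$ of the function equal to $\psi$ on $[0,\frac12-2^{-2i-1}]$ and $0$ afterwards; it is continuous because $2i$ is even. Let $G_\infty$ be the union of the graph of $\psi$, $\{\frac12\}\times[0,1]$ and $[\frac12,1]\times\{0\}$.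

**Arms.** For $\beta\in(\omega+1)^\omega$ let $\Gamma_\beta\subset[0,1]^2$ be the union of $\{(1,0)\}$ and, for each $m\ge0$, the copy of $G_{\beta(m)}$ over $I_m=[1-2^{-m},1-2^{-m-1}]$, rescaled affinely to $I_m$ horizontally and by $2^{-m}$ vertically. At the endpoints of the $I_m$ the only height is $0$. If $\beta\notin\omega^\omega$ let $t^*(\beta)$ be the midpoint of $I_m$, where $m$ is least with $\beta(m)=\infty$. If $\beta\in\omega^\omega$ let $t^*(\beta)=2$. Over each $t\in[0,1]$ with $t<t^*(\beta)$, $\Gamma_\beta$ has exactly one point, which we call $(t,g_\beta(t))$.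

**Fans.** For $T\in\mathcal T$ let
$$\hat F_T=\{\beta\in(\omega+1)^\omega:\forall m\ (\beta|m\in\omega^m\Rightarrow\beta|m\in T)\},$$
$$\Lambda_T=\{(t\,\iota(\beta),t,s):\beta\in\hat F_T,\ (t,s)\in\Gamma_\beta\}\subset\mathbb R^3,\qquad p=(0,0,0).$$
The set $\hat F_T$ contains $(\infty,\infty,\dots)$, because $\emptyset\in T$, and $\hat F_T\cap\omega^\omega=[T]$. For $\lambda\in\Lambda_T$ we write $t(\lambda)$ for its second coordinate. Let $\Lambda_T^\circ=\{(t\iota(\beta),t,g_\beta(t)):\beta\in\hat F_T,\ t\in[0,1],\ t<t^*(\beta)\}$.

**Examples.** If $T=\{\emptyset\}$, then $\hat F_T$ consists of all $\beta$ with $\beta(0)=\infty$. All arms have $t^*(\beta)=\frac14$, the midpoint of $I_0=[0,\frac12]$, and the impassable barrier stands there. If $T$ consists of all finite sequences of zeros, the arm of $\beta=(0,0,\dots)$ is the straight segment from $p$ to $(\iota(\beta),1,0)$.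

**Lemma 14.** (a) The set $\{(T,\lambda):T\in\mathcal T,\ \lambda\in\Lambda_T\}$ is compact.
(b) The only point of $\Lambda_T$ with $t=0$ is $p$; for all $(t,s)\in\Gamma_\beta$ we have $s\le8t$. On $\{t>0\}$, $\beta$ is a continuous function of $\lambda$.
(c) $\Lambda_T^\circ$ is contractible, and it is the path component of $p$ in $\Lambda_T$.
(d) If $T$ is well-founded, then $t<1$ on $\Lambda_T^\circ$. If $T$ is ill-founded, the points of $\Lambda_T^\circ$ with $t=1$ are the points $q_\beta=(\iota(\beta),1,0)$, $\beta\in[T]$. For $\beta\in\omega^\omega$ the function $g_\beta$ is continuous on $[0,1]$.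

*Proof.* (a) First, $\{(\beta,y):y\in\Gamma_\beta\}$ is closed. Let $(\beta_k,(t_k,s_k))$ in it converge to $(\beta,(t,s))$. If $t=1$, then $s_k\to0$, since heights over $I_m$ are $\le2^{-m}$; so the limit is $(1,0)\in\Gamma_\beta$. If $t<1$, pass to a subsequence with all $t_k$ in one $I_m$. If $\beta(m)<\infty$, then $\beta_k(m)=\beta(m)$ for large $k$, and $G_{\beta(m)}$ is closed. If $\beta(m)=\infty$, we need that $G_\infty$ is closed and that limits of points $(\tau_k,\sigma_k)\in G_{i_k}$ with $i_k\to\infty$ lie in $G_\infty$. Let $\tau_k\to\tau$. If $\tau<\frac12$, then $\sigma_k=\psi(\tau_k)\to\psi(\tau)$ for large $k$. If $\tau=\frac12$, the whole segment $\{\frac12\}\times[0,1]$ is in $G_\infty$. If $\tau>\frac12$, then $\sigma_k=0$ for large $k$. The same case distinction, with $\infty$ in place of $i_k$, shows that $G_\infty$ is closed.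

Second, $\{(T,\beta):\beta\in\hat F_T\}$ is closed: if $\beta\notin\hat F_T$, then $\beta|m=u\in\omega^m$ and $u\notin T$ for some $m$ and $u$, and these are open conditions on $(T,\beta)$, as points of $\omega$ are isolated in $\omega+1$. So $\{(T,\beta,y):\beta\in\hat F_T,\ y\in\Gamma_\beta\}$ is compact, and the set in (a) is a continuous image of it.

(b) We have $\psi(\tau)\le4\tau$, with equality on $[0,\frac14]$ and because $\psi\le1$ afterwards. Over $I_0$ we have $t=\tau/2$, so $s\le4\tau=8t$ on the graphs; on the vertical segment at $t=\frac14$, $s\le1\le 8t$. For $t\ge\frac12$, $s\le1\le 8t$. So $t=0$ forces $s=0$. If $t>0$, then $\beta=\iota^{-1}(\text{first coordinate}/t)$.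

(c) *Contractibility.* For $0\le\tau\le1$ define $h_\tau(t\iota(\beta),t,g_\beta(t))=(t'\iota(\beta),t',g_\beta(t'))$ with $t'=(1-\tau)t$. This is a point of $\Lambda_T^\circ$, and $h_\tau(p)=p$ independently of $\beta$. For continuity, let the points with parameters $(\beta_k,t_k)$ converge to the point with parameters $(\beta,t)$, and $\tau_k\to\tau$. If $t>0$, then $\beta_k\to\beta$ by (b) and $t_k'\to t'$. All limit points of $(t_k',g_{\beta_k}(t_k'))$ lie in $\Gamma_\beta$, as shown in (a), over $t'\le t<t^*(\beta)$. So they equal $(t',g_\beta(t'))$. If $t=0$, then $t_k'\to0$ and the heights tend to $0$ by $s\le8t$, so the images tend to $p$. Thus $h$ contracts $\Lambda_T^\circ$ to $p$, and $\Lambda_T^\circ$ lies in the path component of $p$.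

*Nothing more is reached.* Let $\gamma$ be a path in $\Lambda_T$ from $p$ to $\lambda\ne p$. After the last time at $p$, $\beta$ is continuous along $\gamma$ with values in a totally disconnected space, so it is constant. Suppose $t(\lambda)\ge t^*(\beta)$. Then $t^*(\beta)\leq 1$ is the midpoint of $I_m$, with $m$ least such that $\beta(m)=\infty$. Consider the first time after the last time at $p$ with $t(\gamma)=t^*(\beta)$. Before it, $t(\gamma)<t^*(\beta)$, so the last coordinate of $\gamma$ is $g_\beta(t(\gamma))$. By the intermediate value theorem, in every left neighborhood of that time $t(\gamma)$ takes all values in some interval $(t^*(\beta)-\varepsilon,t^*(\beta))$. On this interval $g_\beta$ takes both values $0$ and $2^{-m}$. So the last coordinate of $\gamma$ takes both values arbitrarily close to that time, which contradicts continuity. Hence $t(\lambda)<t^*(\beta)$, i.e. $\lambda\in\Lambda_T^\circ$.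

(d) If $T$ is well-founded, then $[T]=\emptyset$, so every $\beta\in\hat F_T$ has an entry $\infty$, and $t^*(\beta)<1$. If $T$ is ill-founded, a point of $\Lambda_T^\circ$ with $t=1$ has $t^*(\beta)=2$, so $\beta\in\omega^\omega\cap\hat F_T=[T]$, and it is $q_\beta$. For $\beta\in\omega^\omega$ the compact set $\Gamma_\beta$ is the graph of $g_\beta$ over $[0,1]$, so $g_\beta$ is continuous. $\square$

## 12. The space $Y$

Let WF and IF denote the sets of well-founded and ill-founded $T\in\mathcal T$. Let
$$\hat W=\{(T,y,\lambda):T\in\mathcal T,\ y\in X_T(K),\ \lambda\in\Lambda_T\},$$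
a compactum by Lemmas 13(a) and 14(a). Let $Y$ be the quotient of $\hat W$ obtained by identifying $(T,y,\lambda)\sim(T,y',\lambda)$ whenever $t(\lambda)=1$, and by identifying all points $(T,0,p)$ with one point $\star$. The relation is the union of the diagonal and two compact sets, so it is a closed equivalence relation. Hence $Y$ is compact Hausdorff, and as a continuous image of a compactum it is a compactum.

**Coordinates on $Y$.** The function $\lambda$, hence $t$, is constant on classes, so it is continuous on $Y$. On the open set $Y\setminus\star$ the function $T$ is continuous. On the open set $\{t<1\}$ the function $y$ is continuous, with $y(\star)=0$. (The restriction of a quotient map to an open saturated set is a quotient map.)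

**Fibers.** Let $Y_T$ be the image of the fiber of $\hat W$ over $T$; it is compact and contains $\star$, and $Y_S\cap Y_T=\{\star\}$ for $S\ne T$. The part of $Y_T$ with $t<1$ is homeomorphic to $X_T(K)\times(\Lambda_T\cap\{t<1\})$ via $(y,\lambda)$, and $\star$ corresponds to $(0,p)$. If $t(\lambda_0)=1$, the fiber of $\lambda:Y_T\to\Lambda_T$ over $\lambda_0$ is a single point. By compactness of $Y_T$:

(8) *Points of $Y_T$ whose $\lambda$ tends to $\lambda_0$, where $t(\lambda_0)=1$, converge to the point of $Y_T$ over $\lambda_0$.*

**Lemma 15 (collapsing).** Let $L$ be locally connected, $g:L\to Y$ continuous and $T\in\mathcal T$. Let $g_T=g$ on $g^{-1}(Y_T)$ and $g_T=\star$ elsewhere. Then $g_T$ is continuous. Consequently, if $\star\in M\subset Y$, a map $S^n\to M\cap Y_T$ is essential in $M$ iff it is essential in $M\cap Y_T$.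

*Proof.* The components of the open set $g^{-1}(Y\setminus\star)$ are open, and the function $T$ is constant on each, since $\mathcal T$ is totally disconnected. So on each component $g_T$ is equal to $g$ or is constantly $\star$. If $g(z)=\star$ and $O$ is a neighborhood of $\star$, then $g_T$ maps $g^{-1}(O)$ into $O$. So $g_T$ is continuous. If a map $S^n\to M\cap Y_T$ extends to $g:D^{n+1}\to M$, then $g_T:D^{n+1}\to M\cap Y_T$ extends it too. $\square$

**The part of $Y$ seen from $\star$.** Let $Y_T^\circ=\{z\in Y_T:\lambda(z)\in\Lambda_T^\circ\}$, the image of $X_T(K)\times\Lambda_T^\circ$, and $Y^\circ=\bigcup_TY_T^\circ\ni\star$. Then $Y^\circ\cap Y_T=Y_T^\circ$. Moreover, $Y^\circ$ is a union of path components of $Y$. Indeed, let a path start in $Y^\circ$ and end in $Y_T\setminus\star$. If it avoids $\star$, then $T$ is constant on it, and $\lambda$ is a path in $\Lambda_T$ starting in $\Lambda_T^\circ$. Otherwise, from the last time at $\star$ on, the path is in $Y_T$ and $\lambda$ is a path in $\Lambda_T$ from $p$. In both cases the path ends in $Y_T^\circ$, because $\Lambda_T^\circ$ is a path component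 of $\Lambda_T$. By Lemma 1 we may put
$$M_\kappa=\mathbf w^\kappa(Y^\circ)=\mathbf w^\kappa(Y)\cap Y^\circ .$$
If $T\in$ WF, then $t<1$ on $\Lambda_T^\circ$, and we identify $Y_T^\circ$ with $X_T(K)\times\Lambda_T^\circ$, where $\star=(0,p)$.

## 13. The stages below $\theta+\omega_1$, and the end of the proof

**Lemma 16.** For all $\kappa<\theta+\omega_1$:
(i) $\star\in M_\kappa$.
(ii) For $T\in$ WF, $M_\kappa\cap Y_T^\circ=(\mathbf w^\kappa(X_T(K))\times\Lambda_T^\circ)\cup\{\star\}$.
(iii) For $T\in$ IF and $\kappa\ge1$, $M_\kappa\cap Y_T^\circ=\{\star\}$.

*Proof.* We induct on $\kappa$. The cases $\kappa=0$ and $\kappa$ a limit are immediate. Assume the lemma for $\kappa$; we prove it for $\kappa+1<\theta+\omega_1$.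

**Step 1. A trap at $\star$.** We show:

(9) *If $T\in$ WF, $N=M_\kappa\cap Y_T^\circ$ and $0\notin\mathbf w^\kappa(X_T(K))$, then $\{\star\}$ is a path component of $N$.*

By (ii) for $\kappa$, the $y$-coordinate of a path in $N$ from $\star$ is a path in $\mathbf w^\kappa(X_T(K))\cup\{0\}$ from $0$. So it is constantly $0$ by Lemma 13(d). The only point of $N$ with $y=0$ is $\star$.

**Step 2. (i): the tree $T_\alpha$ keeps $\star$ wild.** Choose $\alpha<\omega_1$ with $\kappa+1\le\theta+\alpha$ and put $T=T_\alpha\in$ WF. By Lemma 13(e), $0\in\mathbf w^{\kappa+1}(X_T(K))$. So there are small essential maps $f$ at $0$ in $\mathbf w^\kappa(X_T(K))$. The maps $(f,p)$ are small at $\star$ and essential in $\mathbf w^\kappa(X_T(K))\times\Lambda_T^\circ$. By (ii) for $\kappa$ and because $0\in\mathbf w^\kappa(X_T(K))$, this product is $M_\kappa\cap Y_T^\circ=M_\kappa\cap Y_T$. By Lemma 15 with $M=M_\kappa\ni\star$, the maps are essential in $M_\kappa$. So $\star\in M_{\kappa+1}$.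

**Step 3. (ii): well-founded fibers behave like products.** Let $T\in$ WF, $N=M_\kappa\cap Y_T^\circ=M_\kappa\cap Y_T$ and $z\in N\setminus\star$. Small maps at $z$ into $M_\kappa$ avoid $\star$, so by connectedness of $S^n$ the function $T$ is constant on them, and they lie in $N$. By Lemma 15 they are essential in $M_\kappa$ iff in $N$. So $z\in M_{\kappa+1}$ iff $z\in\mathbf w(N)$.

If $0\in\mathbf w^\kappa(X_T(K))$, then $N=\mathbf w^\kappa(X_T(K))\times\Lambda_T^\circ$, and $\mathbf w(N)=\mathbf w^{\kappa+1}(X_T(K))\times\Lambda_T^\circ$ by Lemma 12, since $\Lambda_T^\circ$ is contractible. If $0\notin\mathbf w^\kappa(X_T(K))$, then $N\setminus\star=\mathbf w^\kappa(X_T(K))\times\Lambda_T^\circ$ is a union of path components of $N$ by (9). By Lemmas 1 and 12, $\mathbf w(N)\setminus\star=\mathbf w(N\setminus\star)=\mathbf w^{\kappa+1}(X_T(K))\times\Lambda_T^\circ$. In both cases, together with $\star\in M_{\kappa+1}$ from Step 2, we get (ii) for $\kappa+1$.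

**Step 4. (iii): ill-founded fibers die at once.** For $\kappa\ge1$ the claim follows from $M_{\kappa+1}\subset M_\kappa$ and (i). Let $\kappa=0$, $T\in$ IF and $z\in Y_T^\circ\setminus\star$. We show that all sufficiently small $f:(S^n,\ast)\to(Y^\circ,z)$ are null-homotopic in $Y^\circ$. Such $f$ avoids $\star$, so it maps into $Y_T^\circ$.

*Case $t(z)<1$.* We may assume $t<1$ on $\operatorname{im}f$. So $f=[T,f_1,f_2]$ with continuous $f_1:S^n\to X_T(K)$ and $f_2:S^n\to\Lambda_T^\circ$. Choose $\beta\in[T]$. The contraction of Lemma 14(c) gives a homotopy in $\Lambda_T^\circ$ from $f_2$ to the constant $p$. Follow it by moving the constant along the arc $t\mapsto(t\iota(\beta),t,g_\beta(t))$ from $p$ to $q_\beta$ in $\Lambda_T^\circ$. Keep $f_1$ fixed all the time. This is a homotopy in $Y_T^\circ$ from $f$ to a constant map, since $X_T(K)\times\{q_\beta\}$ is one point of $Y$.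

*Case $t(z)=1$.* By Lemma 14(d), $\lambda(z)=q_\beta$ with $\beta\in[T]$. We may assume $t>\frac12$ on $\operatorname{im}f$. By connectedness the $\beta$-value is constant on $\operatorname{im}f$, so $\lambda\circ f=(t\iota(\beta),t,g_\beta(t))$ with $t=t(f(\cdot))$. For $0\le\tau\le1$ push $t$ to $t'=t+\tau(1-t)$: where $t<1$ use the point $[T,y(f(\cdot)),(t'\iota(\beta),t',g_\beta(t'))]$, and where $t=1$ keep the point over $q_\beta$. This stays in $Y_T^\circ$. It is continuous where $t<1$, because $y\circ f$ and $g_\beta$ are continuous. It is continuous at points with $t=1$ by (8), since near them $t'\ge t\to1$ and $g_\beta(t')\to0$, so that $\lambda\to q_\beta$. At $\tau=1$ it is the constant map to the point over $q_\beta$.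

So $z\notin\mathbf w(Y^\circ)=M_1$. With (i) this is (iii) for $\kappa+1=1$. $\square$

**Proof of Proposition 11.** We show that $(Y,\star)$ is a $(\theta+\omega_1)$-space. As $\theta+\omega_1$ is a limit ordinal, Lemma 16(i) gives $\star\in\mathbf w^{\theta+\omega_1}(Y)$. Let $\gamma$ be a path in $\mathbf w^{\theta+\omega_1}(Y)$ from $\star$. It lies in $Y^\circ$, a union of path components of $Y$, hence in $\bigcap_{\kappa<\theta+\omega_1}M_\kappa$. For each $T$ the collapsed path $\gamma_T$ of Lemma 15 is continuous, starts at $\star$, and lies in $\bigcap_{\kappa<\theta+\omega_1}M_\kappa\cap Y_T^\circ$.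

If $T\in$ IF, then $\gamma_T$ is constant by Lemma 16(iii). If $T\in$ WF, choose by Lemma 13(e) an ordinal $\kappa<\theta+\omega_1$ with $0\notin\mathbf w^\kappa(X_T(K))$. Then $\gamma_T$ is a path from $\star$ in $M_\kappa\cap Y_T^\circ$, so it is constant by (9), which holds for this $\kappa$ because Lemma 16(ii) does. Thus every $\gamma_T$ is constantly $\star$. If $\gamma(s)\ne\star$ for some $s$, then $\gamma(s)\in Y_T\setminus\star$ for some $T$, and $\gamma_T(s)=\gamma(s)\ne\star$, a contradiction. Hence $\gamma$ is constant, and the path component of $\star$ in $\mathbf w^{\theta+\omega_1}(Y)$ is $\{\star\}$. This proves Proposition 11, and with it Theorem C. $\blacksquare$
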